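\title{Averages of Widom factors and the Parreau--Widom condition}

\begin{abstract}
Let $K\subset\mathbb{C}$ be a regular compact set with Green function $g$ and equilibrium measure $\mu_K$, and let $W_n(\mu_K)$ be the $L^2(\mu_K)$ norm of the monic orthogonal polynomial of degree $n$ divided by $\operatorname{Cap}(K)^n$. We prove that the lower limit of the averages $\frac1N\sum_{n<N}\log W_n(\mu_K)$ is at least half the sum of the critical values of $g$. Hence $K$ is a Parreau--Widom set whenever $(W_n(\mu_K))$ is bounded, with no hypothesis on the character of the complex Green function. The inequality extends to measures that satisfy a Szeg\H{o} condition, the constant $\frac12$ is optimal, and for $K\subset\mathbb{R}$ boundedness is equivalent to the Parreau--Widom condition. The proof bounds Gram determinants from below on level curves of $g$, using the concavity of $\log\det$.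
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Widom factors}
Let $K\subset\mathbb{C}$ be a compact set that is non-polar, that is, of positive logarithmic capacity $\kappa=\operatorname{Cap}(K)$. Let $\Omega$ be the unbounded component of $\overline{\mathbb{C}}\setminus K$, let $g$ be the Green function of $\Omega$ with pole at $\infty$, and let $\mu_K$ be the equilibrium measure of $K$, which is the harmonic measure of $\Omega$ at $\infty$. The set $K$ is \emph{regular} if $g$ extends continuously by $0$ to $\partial\Omega$, that is, if $\Omega$ is regular for the Dirichlet problem. Throughout the paper $K$ is non-polar and regular, and $g$ is extended by $0$ to $\mathbb{C}\setminus\Omega$. These objects are tied together by the identity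
\begin{equation}\label{eq:potential}
\int\log|z-t|\,d\mu_K(t)=\log\kappa+g(z),\qquad z\in\mathbb{C},
\end{equation}
which is recalled in Section~\ref{sec:tools} with the other facts from potential theory that we use.

For a finite Borel measure $\mu$ with infinite compact support, let $P_n(\cdot;\mu)$ be the monic polynomial of degree $n$ of least norm in $L^2(\mu)$; it is orthogonal to all polynomials of lower degree. The \emph{Widom factors} of $\mu$ relative to $K$ are
\[
W_n(\mu)=\frac{\|P_n(\cdot;\mu)\|_{L^2(\mu)}}{\kappa^n},\qquad n\ge0 .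
\]
For $\mu=\mu_K$ we have $W_0=1$, and $\kappa^n$ is the natural scale. Indeed, if $P$ is monic with zeros $a_1,\dots,a_n$, then Jensen's inequality and \eqref{eq:potential} give
\begin{equation}\label{eq:Wge1}
\log\|P\|_{L^2(\mu_K)}\ \ge\ \int\log|P|\,d\mu_K=n\log\kappa+\sum_{k=1}^ng(a_k)\ \ge\ n\log\kappa ,
\end{equation}
so $W_n(\mu_K)\ge1$. For the closed unit disk, $\kappa=1$, $\mu_K$ is normalized arc length on the circle, $P_n=z^n$ and $W_n=1$. For $[-1,1]$, $\kappa=\frac12$, $\mu_K$ is the law of $\cos\theta$ with $\theta$ uniform, $P_n(\cos\theta)=2^{1-n}\cos n\theta$ and $W_n=\sqrt2$ for $n\ge1$. For which sets do the factors stay bounded?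

\subsection*{The Parreau--Widom condition}
The function $\varphi=g_x-ig_y$ is analytic in $\Omega\setminus\{\infty\}$ and $|\varphi|=|\nabla g|$; differentiating \eqref{eq:potential} gives $\varphi(z)=\int(z-t)^{-1}d\mu_K(t)$, so $z\varphi(z)\to1$ at $\infty$. The \emph{critical points} $c_j$ of $g$ are the zeros of $\varphi$, counted with multiplicity. Put
\[
\operatorname{PW}(K)=\sum_jg(c_j)\in[0,\infty].
\]
A regular set $K$ is a \emph{Parreau--Widom set} if $\operatorname{PW}(K)<\infty$. The meaning of the sum is plain when $K\subset\mathbb{R}$. Then $\operatorname{Im}\varphi(z)=-\operatorname{Im}z\int|z-t|^{-2}d\mu_K(t)$ vanishes only for real $z$, and $\varphi\ne0$ on the two unbounded intervals of $\mathbb{R}\setminus K$. On a bounded gap, $g$ is positive, vanishes at the endpoints and has $g_{xx}=\varphi'<0$, so it has exactly one critical point there, a simple one, where it attains its maximum over the gap. Thus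
\begin{equation}\label{eq:gaps}
\operatorname{PW}(K)=\sum_{G}\max_Gg\qquad(K\subset\mathbb{R}),
\end{equation}
the sum running over the bounded gaps $G$ of $K$. The condition says that the gaps, measured by the Green function, are summably small.

\subsection*{The question}
Let $\tilde g$ be a multivalued harmonic conjugate of $g$ and $B=\exp(-g-i\tilde g)$. Under continuation along a closed loop in $\Omega$, the analytic function $B$ is multiplied by a unimodular constant. This defines an element $\chi_K$ of the group $\Pi(\Omega)^*$ of characters (homomorphisms to the unit circle) of the fundamental group $\Pi(\Omega)$. The following is known: if $K$ is regular, $\{\chi_K^n\}_{n\in\mathbb{Z}}$ is dense in $\Pi(\Omega)^*$ and $(W_n(\mu_K))_{n\ge1}$ is bounded, then $K$ is a Parreau--Widom set. The problem, posed in \cite{Alpan}, is whether the density hypothesis can be omitted: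
\begin{quote}
\emph{If $K$ is a regular compact set and $(W_n(\mu_K))_{n\ge1}$ is bounded, must $K$ be a Parreau--Widom set?}
\end{quote}
There is a reason to doubt it. The function $P_nB^n/\|P_n\|_{L^2(\mu_K)}$ has character $\chi_K^n$, boundary modulus of norm $1$ in $L^2(\mu_K)$, and modulus $1/W_n$ at $\infty$. So the extremal problem of degree $n$ involves the single character $\chi_K^n$, and when the powers of $\chi_K$ fill only a small part of $\Pi(\Omega)^*$ the factors might miss part of the geometry of $\Omega$. Individual factors do miss it: in Section~\ref{sec:model} we meet sets with $\chi_K^m=1$ and $\operatorname{PW}(K)>0$ for which $W_n=1$, the least possible value, whenever $m$ divides $n$. The average of $\log W_n$, however, always detects $\operatorname{PW}(K)$, and the answer to the question is yes.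

\subsection*{Results}

\begin{theorem}\label{thm:main}
For every regular compact set $K\subset\mathbb{C}$,
\[
\liminf_{N\to\infty}\frac1N\sum_{n=0}^{N-1}\log W_n(\mu_K)\ \ge\ \frac12\operatorname{PW}(K).
\]
In particular, if $W_n(\mu_K)\le C$ for all $n\ge1$, then $\operatorname{PW}(K)\le2\log C<\infty$, so $K$ is a Parreau--Widom set.
\end{theorem}

Theorem~\ref{thm:main} is the case $\mu=\mu_K$, $w=1$ of the next result.

\begin{theorem}\label{thm:szego}
Let $K$ be regular and let $\mu$ be a finite compactly supported Borel measure with $\mu\ge w\,\mu_K$, where $w\ge0$ and $\log w\in L^1(\mu_K)$. Then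
\[
\liminf_{N\to\infty}\frac1N\sum_{n=0}^{N-1}\log W_n(\mu)\ \ge\ \frac12\Big(\operatorname{PW}(K)+\int\log w\,d\mu_K\Big).
\]
Hence, if $(W_n(\mu))$ is bounded for some such $\mu$, then $K$ is a Parreau--Widom set.
\end{theorem}

One can replace the $L^2$ norm by another norm $\|\cdot\|$ and consider the Widom factors $\kappa^{-n}\inf\|Q\|$, the infimum being over monic $Q$ of degree $n$. Since $\mu_K$ is a probability measure on $K$, H\"older's inequality gives $\|Q\|_{L^2(\mu_K)}\le\|Q\|_{L^p(\mu_K)}\le\sup_K|Q|$ for $2\le p<\infty$, and Theorem~\ref{thm:main} yields the following.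

\begin{corollary}\label{cor:Lp}
Let $K$ be regular. If the $L^p(\mu_K)$ Widom factors are bounded for some $p\in[2,\infty)$, or if the Chebyshev (sup-norm) Widom factors of $K$ are bounded, then $K$ is a Parreau--Widom set.
\end{corollary}

\begin{theorem}\label{thm:sharp}
The constant $\frac12$ in Theorem~\ref{thm:main} is optimal: for $K=\{z:|z^m-A|\le1\}$ with $A>1$ and $m\ge2$,
\[
\lim_{N\to\infty}\frac1N\sum_{n=0}^{N-1}\log W_n(\mu_K)=\frac12\operatorname{PW}(K)=\frac{m-1}{2m}\log A>0 .
\]
\end{theorem}

\begin{theorem}\label{thm:real}
If $K\subset\mathbb{R}$ is regular, then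
\[
e^{\operatorname{PW}(K)/2}\ \le\ \sup_{n\ge1}W_n(\mu_K)\ \le\ 2e^{\operatorname{PW}(K)} .
\]
Hence $(W_n(\mu_K))$ is bounded if and only if $K$ is a Parreau--Widom set.
\end{theorem}

\subsection*{The method}
The product $\prod_{n<N}\|P_n\|^2$ is the determinant of the $N\times N$ Gram matrix of the monomials. A Gram matrix depends linearly on the measure and $\log\det$ is concave. So if the measure is an average of measures with exactly $N$ atoms, its determinant is bounded below by an average of Vandermonde products, which can be computed. Section~\ref{sec:model} carries this out exactly for the sets of Theorem~\ref{thm:sharp}. For a general set we first move the problem to a smooth level curve of $g$ (Section~\ref{sec:level}), estimate the Vandermonde products there up to a bounded error (Section~\ref{sec:det}), and let the level tend to $0$ (Section~\ref{sec:proof}). Section~\ref{sec:real} treats real sets.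

\section{Potential theory and Gram determinants}\label{sec:tools}

\subsection*{Facts from potential theory}
We use the following standard facts.

\medskip\noindent\textbf{(P1) Equilibrium measure and Green function.} Among probability measures $\nu$ on $K$, the measure $\mu_K$ is the unique maximizer of $\iint\log|z-t|\,d\nu(z)\,d\nu(t)$, and the maximum is $\log\kappa$. It has no atoms and is supported on $\partial\Omega$. Its potential $p(z)=\int\log|z-t|\,d\mu_K(t)$ is subharmonic on $\mathbb{C}$ and equals $\log\kappa+g$ on $\Omega\setminus\{\infty\}$, so $g(z)=\log|z|-\log\kappa+o(1)$ at $\infty$. By Frostman's theorem $p=\log\kappa$ on $\mathbb{C}\setminus\Omega$ outside a polar set, which has zero area. For regular $K$ this gives \eqref{eq:potential} at every point: $p(z)$ is the limit of its averages over small disks about $z$, these are the averages of the continuous function $\log\kappa+g$, and they tend to $\log\kappa+g(z)$. Conversely, a positive harmonic function on $\Omega\setminus\{\infty\}$ that equals $\log|z|+O(1)$ at $\infty$ and tends to $0$ at every point of $\partial\Omega$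 is the Green function, and then $K$ is regular. Finally, a compactly supported measure $\nu$ is determined by its potential, whose distributional Laplacian is $2\pi\nu$.

\medskip\noindent\textbf{(P2) Harmonic measure.} For $z\in\Omega$ there is a probability measure $\omega_z$ on $\partial\Omega$ such that, for every continuous $f$ on $\partial\Omega$, the function $H_f(z)=\int f\,d\omega_z$ is harmonic in $\Omega$ and tends to $f(\zeta)$ as $z\to\zeta\in\partial\Omega$. We have $\omega_\infty=\mu_K$. By the maximum principle, a subharmonic function $v$ on $\Omega$ with $\limsup_{z\to\zeta}v(z)\le f(\zeta)$ for all $\zeta\in\partial\Omega$ satisfies $v\le H_f$. By Harnack's inequality, for each compact $E\subset\Omega$ there is a constant $c$ with $\omega_z\le c\,\mu_K$ for $z\in E$. Hence $H_f$ is defined and harmonic in $\Omega$ for every $f\in L^1(\mu_K)$, as a locally uniform limit of functions $H_{f_k}$ with $f_k$ continuous and $f_k\to f$ in $L^1(\mu_K)$. If $\partial\Omega$ consists of finitely many disjoint analytic Jordan curves, Green's formula gives $d\mu_K=\frac1{2\pi}\,\partial_{\mathbf n}g\,ds$,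 with $\mathbf n$ the unit normal pointing into $\Omega$ and $ds$ arc length.

\medskip\noindent\textbf{(P3) Finite poles.} For $c\in\Omega\setminus\{\infty\}$, the Green function $g(\cdot,c)$ is harmonic in $\Omega\setminus\{c\}$, the sum $g(z,c)+\log|z-c|$ is harmonic near $c$, and $g(z,c)\to0$ at $\partial\Omega$. It is symmetric, and in particular $g(\infty,c)=g(c)$.

\medskip\noindent\textbf{(P4) Two identities on the circle.} For $a\in\mathbb{C}$ and $n\ge1$,
\begin{equation}\label{eq:circle}
\int_0^1\log|a-e^{2\pi it}|\,dt=\log^+|a|,\qquad\prod_{k=1}^{n-1}\big|1-e^{2\pi ik/n}\big|=n .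
\end{equation}
The first is \eqref{eq:potential} for the unit disk; the second is the value of $(z^n-1)/(z-1)$ at $z=1$.

\subsection*{Gram determinants}
For a finite compactly supported measure $\nu$ let
\[
G_N(\nu)=\Big[\int z^j\bar z^k\,d\nu\Big]_{j,k=0}^{N-1},\qquad D_N(\nu)=\det G_N(\nu).
\]

\begin{lemma}\label{lem:gram}
\begin{enumerate}
\item[(a)] If $\nu$ has infinite support, then $D_N(\nu)=\prod_{n<N}\|P_n(\cdot;\nu)\|_{L^2(\nu)}^2$.
\item[(b)] If $\nu=\sum_{x\in X}\alpha_x\delta_x$, where $X$ has exactly $N$ points and all $\alpha_x>0$, then $G_N(\nu)$ is positive definite and $D_N(\nu)=\prod_{x\in X}\alpha_x\cdot\prod_{x\ne y}|x-y|$, the last product being over ordered pairs of distinct points of $X$.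
\item[(c)] Let $\nu_s$, $s\in[0,1]^d$, be measures such that $G_N(\nu_s)$ is positive definite and continuous in $s$, and suppose that $\int f\,d\nu=\int_{[0,1]^d}\int f\,d\nu_s\,ds$ for every continuous $f$. Then $\log D_N(\nu)\ge\int_{[0,1]^d}\log D_N(\nu_s)\,ds$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) The change of basis from $1,z,\dots,z^{N-1}$ to $P_0,\dots,P_{N-1}$ is triangular with ones on the diagonal, and it makes the Gram matrix diagonal.

(b) We have $G_N(\nu)=V\operatorname{diag}(\alpha_x)V^*$, where $V=[x^j]_{j,x}$ is an invertible Vandermonde matrix, and $|\det V|^2$ is the product of $|x-y|^2$ over unordered pairs.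

(c) This is Jensen's inequality for the concave function $\log\det$; here is a direct proof. The matrix $G=G_N(\nu)=\int G_N(\nu_s)\,ds$ is positive definite. The matrices $M_s=G^{-1/2}G_N(\nu_s)G^{-1/2}$ are positive definite with average $I$. Applying $\log\lambda\le\lambda-1$ to the eigenvalues gives $\log\det M_s\le\operatorname{tr}M_s-N$, and the right side has average $0$.
\end{proof}

Since $\sum_{n<N}2n=N(N-1)$, part (a) gives
\begin{equation}\label{eq:sumdet}
2\sum_{n<N}\log W_n(\mu)=\log D_N(\mu)-N(N-1)\log\kappa .
\end{equation}
This fixes the accuracy that we need. The leading term of $\log D_N$ has order $N^2$ and cancels, and the theorems concern the term of order $N$. Every estimate of $\log D_N$ must therefore be correct up to $o(N)$.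

\section{The lemniscates $|z^m-A|\le1$}\label{sec:model}

In this section $F(z)=z^m-A$ with $A>1$, $m\ge2$, and $K=\{|F|\le1\}$. We prove Theorem~\ref{thm:sharp} directly; the lower bound is the proof of Theorem~\ref{thm:main} in a case where every step is an exact identity.

\subsection*{The data}
By the maximum modulus principle $\{|F|>1\}$ has no bounded component, so $\Omega=\{|F|>1\}\cup\{\infty\}$. By (P1), $g=\frac1m\log^+|F|$, the set $K$ is regular and $\kappa=1$. Next, $\varphi=F'/(mF)=z^{m-1}/F$. Since $|F(0)|=A>1$, the origin lies in $\Omega$; it is the only critical point, of multiplicity $m-1$, and $\operatorname{PW}(K)=\frac{m-1}m\log A$. The equilibrium measure is given by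
\begin{equation}\label{eq:pullback}
\int f\,d\mu_K=\int_0^1\frac1m\sum_{F(x)=e^{2\pi it}}f(x)\,dt ,
\end{equation}
because the measure defined by the right side has potential $\frac1m\int_0^1\log|F(z)-e^{2\pi it}|\,dt=g(z)$ by \eqref{eq:circle}, which is the potential of $\mu_K$.

The set $K$ is the union of the $m$ disjoint images of the disk $|\zeta-A|\le1$ under the branches of $\zeta^{1/m}$, so $\Pi(\Omega)$ is free of rank $m-1$ and $\Pi(\Omega)^*$ is a torus of dimension $m-1$. On the other hand $B^m$ is a constant multiple of $1/F$, so $\chi_K^m=1$ and the density hypothesis fails. Moreover $|F^q|=1$ on $\partial\Omega$, so $W_{qm}\le1$, and $W_{qm}=1$ by \eqref{eq:Wge1}. No lower bound for the individual factors can therefore grow with $\operatorname{PW}(K)$.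

\subsection*{The lower bound}
Let $N=qm$. For $s\in[0,1]$ let $\nu_s$ be the uniform probability measure on the zeros of $Q_s=F^q-e^{2\pi is}$. These are the solutions of $x^m=A+e^{2\pi i(s+k)/q}$, $0\le k<q$, which are $N$ distinct points of $\partial\Omega$ because $A>1$. For any continuous function $\Phi$ on $[0,1]$,
\begin{equation}\label{eq:unfold}
\int_0^1\frac1q\sum_{k=0}^{q-1}\Phi\Big(\frac{s+k}q\Big)ds=\int_0^1\Phi(u)\,du ,
\end{equation}
so by \eqref{eq:pullback} the average of $\nu_s$ over $s$ is $\mu_K$. At a zero $x$ of $Q_s$,
\[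
\prod_{y\ne x}|x-y|=|Q_s'(x)|=q\,|F(x)|^{q-1}|F'(x)|=N|x|^{m-1}.
\]
The $N$ factors $N$ cancel the $N$ weights $1/N$ in Lemma~\ref{lem:gram}(b), and what remains is
\begin{equation}\label{eq:modelD}
D_N(\nu_s)=\prod_x|x|^{m-1}=|Q_s(0)|^{m-1}=\big|(-A)^q-e^{2\pi is}\big|^{m-1}.
\end{equation}
The critical point has entered through $F'$. Lemma~\ref{lem:gram}(c) and \eqref{eq:circle} now give
\[
\log D_N(\mu_K)\ge(m-1)\,q\log A=N\operatorname{PW}(K),
\]
and by \eqref{eq:sumdet}, $\sum_{n<N}\log W_n\ge\frac N2\operatorname{PW}(K)$ for $N=qm$. Since $\log W_n\ge0$, for $qm\le N<(q+1)m$ the sum is at least $\frac{qm}2\operatorname{PW}(K)$, so the lower limit of the averages is at least $\frac12\operatorname{PW}(K)$.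

\subsection*{The upper bound}
Fix $0\le j<m$ and test degree $qm+j$ with $z^jS(F(z))$, where $S$ is monic of degree $q$. Since $|z|^{2j}=|F+A|^{2j/m}$, formula \eqref{eq:pullback} gives
\[
W_{qm+j}^2\le\int_{|\zeta|=1}|\zeta+A|^{2j/m}|S(\zeta)|^2\frac{|d\zeta|}{2\pi}.
\]
Write $S(\zeta)=\zeta^qR(1/\zeta)$, where $R$ has degree at most $q$ and $R(0)=1$. On the unit circle $|S(\zeta)|=|R(\bar\zeta)|$ and $|\zeta+A|=|\bar\zeta+A|=A|1+\bar\zeta/A|$. We choose $R$ to cancel the variable part of the weight: let $R=R_q$ be the Taylor polynomial of degree $q$ at $0$ of $\xi\mapsto(1+\xi/A)^{-j/m}$. This function is analytic for $|\xi|<A$, and $A>1$, so $R_q$ converges to it uniformly on $|\xi|=1$ and the integrand tends uniformly to $A^{2j/m}$. Hence $\limsup_q\log W_{qm+j}\le\frac jm\log A$. Each residue class contains $N/m+O(1)$ of the degrees $n<N$, so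
\[
\limsup_{N\to\infty}\frac1N\sum_{n<N}\log W_n\le\frac1m\sum_{j=0}^{m-1}\frac jm\log A=\frac{m-1}{2m}\log A .
\]
Together with the lower bound this proves Theorem~\ref{thm:sharp}. \qed

\subsection*{What must be generalized}
On $\partial\Omega$ we have $|x|^{m-1}=|\varphi(x)|=|\nabla g(x)|$, so \eqref{eq:modelD} says $D_N(\nu_s)=\prod_x|\nabla g(x)|$. The lower bound thus consists of two statements, in which $\kappa=1$:
\[
\log D_N(\mu_K)\ge N\int\log|\nabla g|\,d\mu_K,\qquad\int\log|\nabla g|\,d\mu_K=\operatorname{PW}(K).
\]
For a general set, $\partial\Omega$ is not smooth, $\nabla g$ has no boundary values to speak of, the sum $\operatorname{PW}(K)$ may diverge, and no polynomial $Q_s$ evaluates the Vandermonde product. Passing to a level curve of $g$ removes the first three obstacles; comparison with the roots of unity removes the fourth.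

\section{Level curves of the Green function}\label{sec:level}

Let $K$ be an arbitrary regular set. Regularity enters here in an essential way: since $g$ is continuous on $\mathbb{C}$ and vanishes off $\Omega$, for each $r>0$ the set $\{g\ge r\}\cup\{\infty\}$ is a compact subset of $\Omega$. (For the non-regular union of the unit disk and the point $2$ this fails when $r<\log2$.) The function $\varphi$ is analytic, not identically zero, and has no zeros near $\infty$, so only finitely many $c_j$ satisfy $g(c_j)\ge r$. In particular there are at most countably many critical values $g(c_j)$.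

Fix $r>0$ that is not a critical value, and put
\[
\Omega_r=\{g>r\}\cup\{\infty\},\quad K_r=\{g\le r\},\quad\Gamma=\{g=r\},\quad\kappa_r=\kappa e^r,\quad\operatorname{PW}_r=\sum_{g(c_j)>r}\big(g(c_j)-r\big).
\]

\begin{lemma}\label{lem:level}
The set $\Omega_r$ is connected, and $\partial\Omega_r=\Gamma$ is a finite disjoint union of analytic Jordan curves $\Gamma_1,\dots,\Gamma_d$ on which $\nabla g\ne0$. The set $K_r$ is regular, with Green function $g-r$ on $\Omega_r$, capacity $\kappa_r$ and equilibrium measure $d\mu_r=\frac1{2\pi}|\nabla g|\,ds$ on $\Gamma$. Moreover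
\begin{equation}\label{eq:levelpot}
\int\log|z-t|\,d\mu_r(t)=\log\kappa_r\quad(z\in\Gamma),
\end{equation}
and $\int u\,d\mu_r=u(\infty)$ for every $u$ that is harmonic in $\Omega_r$ and continuous on $\overline{\Omega_r}$.
\end{lemma}

\begin{proof}
If $\Omega_r$ had a component $U$ not containing $\infty$, then $U$ would be bounded, $\overline U\subset\{g\ge r\}\subset\Omega$, and $g=r$ on $\partial U$; the maximum principle would give $g\le r$ in $U$, which is absurd. Since $r$ is not a critical value, $\nabla g\ne0$ on the compact set $\Gamma\subset\Omega$. By the implicit function theorem $\Gamma$ is a compact real-analytic curve without singular points, hence a finite disjoint union of analytic Jordan curves, and $g>r$ on one side of it, so $\Gamma=\partial\Omega_r$. The function $g-r$ is positive and harmonic in $\Omega_r\setminus\{\infty\}$, vanishes on $\Gamma$ and equals $\log|z|-\log\kappa_r+o(1)$ at $\infty$. The remaining claims follow from (P1), (P2) and \eqref{eq:potential} applied to $K_r$; the normal derivative of $g$ on its level curve is $|\nabla g|$.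
\end{proof}

Two things must be shown about the passage from $K$ to $K_r$: that lower bounds for norms on $\Gamma$ imply lower bounds on $K$, and that $\Gamma$ still sees the critical points above it. For the first, let $\mu$ and $w$ be as in Theorem~\ref{thm:szego}. Then $\int w\,d\mu_K\le\mu(\mathbb{C})<\infty$, and $w>0$ almost everywhere, so the support of $\mu$ contains that of $\mu_K$ and is infinite. The weight has to be carried from $\partial\Omega$ to $\Gamma$. The quantity that should survive is $\int\log w\,d\mu_K$, so we extend $\log w$ rather than $w$: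
\[
h(z)=\int\log w\,d\omega_z,\qquad z\in\Omega .
\]
The hypothesis $\log w\in L^1(\mu_K)$ is used exactly here: by (P2), $h$ is finite and harmonic in $\Omega$, with $h(\infty)=\int\log w\,d\mu_K$. A reader interested only in Theorem~\ref{thm:main} may take $w=1$ and $h=0$.

\begin{lemma}\label{lem:transfer}
For every $n\ge0$, $\ \|P_n(\cdot;\mu)\|^2_{L^2(\mu)}\ge e^{-2nr}\,\|P_n(\cdot;e^h\mu_r)\|^2_{L^2(e^h\mu_r)}$.
\end{lemma}

\begin{proof}
Let $P=P_n(\cdot;\mu)$ and $v=\log|P|^2-2ng$. This function is subharmonic in $\Omega\setminus\{\infty\}$; near $\infty$ it is harmonic with the finite limit $2n\log\kappa$, so it is subharmonic in $\Omega$. Its boundary values $\log|P|^2$ may equal $-\infty$, so we truncate: for $L>0$ the function $f_L=\max(\log|P|^2,-L)$ is continuous on $\partial\Omega$ and dominates $\limsup v$ there. By (P2), $v(z)\le\int f_L\,d\omega_z$, and monotone convergence as $L\to\infty$ gives $v(z)\le\int\log|P|^2d\omega_z$. The integrand lies in $L^1(\mu_K)$ by \eqref{eq:Wge1}. Adding $h$ and using Jensen's inequality for the probability measure $\omega_z$, we get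
\[
v(z)+h(z)\le\int\log\big(|P|^2w\big)\,d\omega_z\le\log U(z),\qquad U(z)=\int|P|^2w\,d\omega_z .
\]
On $\Gamma$ this reads $e^{-2nr}|P|^2e^h\le U$. The function $U$ is harmonic in $\Omega\supset\overline{\Omega_r}$ because $|P|^2w\in L^1(\mu_K)$. Integrating against $\mu_r$ and using Lemma~\ref{lem:level},
\[
e^{-2nr}\int|P|^2e^h\,d\mu_r\le U(\infty)=\int|P|^2w\,d\mu_K\le\int|P|^2\,d\mu .
\]
The left side is at least $e^{-2nr}\|P_n(\cdot;e^h\mu_r)\|^2$, since $P$ is monic of degree $n$.
\end{proof}

The factor $e^{-2nr}=(\kappa/\kappa_r)^{2n}$ is exactly the change of the normalizing capacity, so nothing is lost on the scale of Widom factors. The second point is a Jensen-type formula for $\varphi$ in $\Omega_r$.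

\begin{lemma}\label{lem:critical}
$\displaystyle\int\log|\nabla g|\,d\mu_r=-\log\kappa_r+\operatorname{PW}_r$.
\end{lemma}

\begin{proof}
The function $\log|\varphi|$ equals $\log|\nabla g|$ on $\Gamma$ and is harmonic in $\Omega_r$ except at the finitely many $c_j\in\Omega_r$ and at $\infty$. We remove these singularities with Green functions, which do not change the boundary values. Let $g_r(\cdot,c)$ be the Green function of $\Omega_r$ with pole $c$, and put
\[
u=\log|\varphi|+(g-r)+\sum_{g(c_j)>r}g_r(\cdot,c_j).
\]
At a zero $c$ of $\varphi$ of order $k$, the term $k\log|z-c|$ in $\log|\varphi|$ cancels against the $k$ copies of $g_r(\cdot,c)$. At $\infty$, $\log|\varphi|=-\log|z|+o(1)$, so $\log|\varphi|+g-r\to-\log\kappa-r=-\log\kappa_r$. Thus $u$ extends harmonically to $\Omega_r$, is continuous on $\overline{\Omega_r}$ and equals $\log|\nabla g|$ on $\Gamma$. By Lemma~\ref{lem:level} the integral equals $u(\infty)=-\log\kappa_r+\sum g_r(\infty,c_j)$, and $g_r(\infty,c_j)=g(c_j)-r$ by (P3).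
\end{proof}

\section{The determinant bound on a level curve}\label{sec:det}

We first compute the average Vandermonde product of $n$ points that are equally spaced in the parameter of one smooth curve. The integrand $\log|\gamma(u)-\gamma(v)|$ is singular on the diagonal, so a Riemann sum estimate is not accurate enough. But the singularity is the same as for the unit circle, where the sum is known exactly, and the difference is smooth.

\begin{lemma}\label{lem:curve}
Let $\gamma:\mathbb{R}/\mathbb{Z}\to\mathbb{C}$ be $C^\infty$ and injective with $\gamma'\ne0$, and let $I=\int_0^1\!\int_0^1\log|\gamma(u)-\gamma(v)|\,du\,dv$. Then, as $n\to\infty$,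
\[
\int_0^1\sum_{\substack{0\le k,l<n\\k\ne l}}\log\Big|\gamma\Big(\frac{s+k}n\Big)-\gamma\Big(\frac{s+l}n\Big)\Big|\,ds=n^2I+n\log n-n\int_0^1\log\frac{|\gamma'(u)|}{2\pi}\,du+O(1).
\]
\end{lemma}

\begin{proof}
Define a function on the torus $(\mathbb{R}/\mathbb{Z})^2$ by
\[
\ell(u,v)=\log\frac{|\gamma(u)-\gamma(v)|}{|e^{2\pi iu}-e^{2\pi iv}|}\quad(u\ne v),\qquad\ell(u,u)=\log\frac{|\gamma'(u)|}{2\pi}.
\]
It is $C^\infty$. Indeed, for real $u,v$ with $|u-v|<1$ the function $\int_0^1\gamma'(v+t(u-v))\,dt$ is smooth; it equals $(\gamma(u)-\gamma(v))/(u-v)\ne0$ for $u\ne v$ and $\gamma'(u)\ne0$ for $u=v$. The same holds for the curve $e^{2\pi iu}$, and $\ell$ is the logarithm of the modulus of the quotient of the two functions.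

Write $u_k=(s+k)/n$. By \eqref{eq:circle}, $\prod_{l\ne k}|e^{2\pi iu_k}-e^{2\pi iu_l}|=n$ for each $k$, so
\[
\sum_{k\ne l}\log|\gamma(u_k)-\gamma(u_l)|=n\log n+\sum_{k,l}\ell(u_k,u_l)-\sum_k\ell(u_k,u_k).
\]
By \eqref{eq:unfold}, the last sum has $s$-integral $n\int_0^1\ell(u,u)\,du$, which is the third term in the statement. In the full double sum, group the pairs by $j\equiv l-k\pmod n$. With the smooth $1$-periodic function $\Lambda(t)=\int_0^1\ell(u,u+t)\,du$, formula \eqref{eq:unfold} gives
\[
\int_0^1\sum_{k,l}\ell(u_k,u_l)\,ds=n\sum_{j=0}^{n-1}\Lambda(j/n)=n^2\sum_{k\in\mathbb{Z}}\hat\Lambda(kn),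
\]
where $\hat\Lambda$ denotes Fourier coefficients. Two integrations by parts give $|\hat\Lambda(l)|\le\sup|\Lambda''|/(2\pi l)^2$ for $l\ne0$, so the terms with $k\ne0$ contribute at most $\sup|\Lambda''|/12$ in total. Finally $\hat\Lambda(0)=\iint\ell=I$, because $\int_0^1\log|e^{2\pi iu}-e^{2\pi iv}|\,dv=0$ by \eqref{eq:circle}.
\end{proof}

The term of order $n$ comes from the missing diagonal, and it records the local spacing $|\gamma'|/n$ of the points. When the points are spaced according to $\mu_r$, the spacing is inversely proportional to $|\nabla g|$; this is how $\log|\nabla g|$ appears.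

\begin{proposition}\label{prop:det}
Let $r>0$ be a non-critical value and $h$ a continuous real function on $\Gamma$. Then, as $N\to\infty$,
\[
\log D_N(e^h\mu_r)\ \ge\ N^2\log\kappa_r+N\int\big(\log|\nabla g|+h\big)\,d\mu_r-O(1),
\]
where the bound $O(1)$ depends on $K$, $r$ and $h$ but not on $N$.
\end{proposition}

\begin{proof}
\emph{The discrete measures.} Let $p_a=\mu_r(\Gamma_a)>0$ for $1\le a\le d$, so $\sum_ap_a=1$. The density $|\nabla g|/2\pi$ is smooth and positive on $\Gamma$, so there is a smooth parametrization $\gamma_a:\mathbb{R}/\mathbb{Z}\to\Gamma_a$ with $\mu_r(\gamma_a([0,u]))=p_au$. It carries $p_a\,du$ to $\mu_r|_{\Gamma_a}$, and differentiation in $u$ gives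
\begin{equation}\label{eq:speed}
\frac{|\gamma_a'(u)|}{2\pi}=\frac{p_a}{|\nabla g(\gamma_a(u))|}.
\end{equation}
The curve $\Gamma_a$ should receive $Np_a$ of the $N$ atoms, and this number must be rounded. Since $0\le N-\sum_a\lfloor Np_a\rfloor<d$, we can take each $N_a$ equal to $\lfloor Np_a\rfloor$ or $\lfloor Np_a\rfloor+1$ so that $\sum_aN_a=N$. The errors $e_a=N_a-Np_a$ satisfy $|e_a|\le1$ and $\sum_ae_a=0$, and $N_a\to\infty$ with $N$. For $s=(s_1,\dots,s_d)\in[0,1]^d$ put
\[
x_{a,k}=\gamma_a\Big(\frac{s_a+k}{N_a}\Big)\quad(0\le k<N_a),\qquad\nu_s=\sum_{a,k}\frac{p_a}{N_a}\,e^{h(x_{a,k})}\,\delta_{x_{a,k}} .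
\]
The weights $p_a/N_a$, rather than $1/N$, make the average exact: by \eqref{eq:unfold}, for continuous $f$,
\[
\int_{[0,1]^d}\int f\,d\nu_s\,ds=\sum_ap_a\int_0^1(fe^h)(\gamma_a(u))\,du=\int fe^h\,d\mu_r .
\]
Each $\nu_s$ has $N$ distinct atoms with positive weights, and atoms and weights are continuous in $s$. By Lemma~\ref{lem:gram}(b) and (c), $\log D_N(e^h\mu_r)\ge\mathcal{L}:=\int_{[0,1]^d}\log D_N(\nu_s)\,ds$.

\emph{Evaluation of $\mathcal{L}$.} Let $I_{ab}=\int_0^1\!\int_0^1\log|\gamma_a(u)-\gamma_b(v)|\,du\,dv$. By Lemma~\ref{lem:gram}(b), $\mathcal{L}$ has three kinds of terms. The weights contribute, by \eqref{eq:unfold},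
\[
\sum_aN_a\log\frac{p_a}{N_a}+\sum_aN_a\int_0^1h(\gamma_a(u))\,du .
\]
The pairs of atoms on different curves $\Gamma_a,\Gamma_b$ contribute exactly $N_aN_bI_{ab}$, by \eqref{eq:unfold} in $s_a$ and in $s_b$ separately; this is why the shifts are taken independent. The pairs on the same curve $\Gamma_a$ contribute, by Lemma~\ref{lem:curve} and \eqref{eq:speed},
\[
N_a^2I_{aa}+N_a\log N_a-N_a\log p_a+N_a\int_0^1\log|\nabla g(\gamma_a(u))|\,du+O(1).
\]
As in the model case, the terms $N_a\log N_a$ and $N_a\log p_a$ cancel against the weights, and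
\[
\mathcal{L}=\sum_{a,b}N_aN_bI_{ab}+\sum_aN_a\int_0^1\big(\log|\nabla g|+h\big)(\gamma_a(u))\,du+O(1).
\]
Replacing $N_a$ by $Np_a$ in the second sum costs $O(1)$ and turns it into $N\int(\log|\nabla g|+h)\,d\mu_r$.

\emph{The quadratic term.} Here rounding could cost a term of order $N$, as large as the term we are after. Expanding and using $I_{ab}=I_{ba}$,
\[
\sum_{a,b}N_aN_bI_{ab}=N^2\sum_ap_a\sum_bp_bI_{ab}+2N\sum_ae_a\sum_bp_bI_{ab}+\sum_{a,b}e_ae_bI_{ab}.
\]
By \eqref{eq:levelpot}, $\sum_bp_bI_{ab}=\int_0^1\!\int\log|\gamma_a(u)-t|\,d\mu_r(t)\,du=\log\kappa_r$ for every $a$. Because the equilibrium potential takes the same value on all the curves, the middle term is $2N\log\kappa_r\sum_ae_a=0$. The first term is $N^2\log\kappa_r$ and the last is $O(1)$.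
\end{proof}

\section{Proof of Theorems \ref{thm:main} and \ref{thm:szego}}\label{sec:proof}

Let $\mu$, $w$ and $h$ be as in Section~\ref{sec:level}, and let $r>0$ be a non-critical value. Multiplying the inequalities of Lemma~\ref{lem:transfer} over $n<N$ and using Lemma~\ref{lem:gram}(a), we get $\log D_N(\mu)\ge\log D_N(e^h\mu_r)-N(N-1)r$. With \eqref{eq:sumdet} and $\log\kappa+r=\log\kappa_r$ this gives
\[
2\sum_{n<N}\log W_n(\mu)\ \ge\ \log D_N(e^h\mu_r)-N(N-1)\log\kappa_r .
\]
The function $h$ is harmonic in $\Omega\supset\overline{\Omega_r}$, so it is continuous on $\Gamma$ and $\int h\,d\mu_r=h(\infty)=\int\log w\,d\mu_K$. Proposition~\ref{prop:det} and Lemma~\ref{lem:critical} bound the right side from below by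
\[
N^2\log\kappa_r+N\Big(-\log\kappa_r+\operatorname{PW}_r+\int\log w\,d\mu_K\Big)-N(N-1)\log\kappa_r-O(1),
\]
in which the capacity cancels completely. Therefore
\[
2\sum_{n<N}\log W_n(\mu)\ \ge\ N\Big(\operatorname{PW}_r+\int\log w\,d\mu_K\Big)-O(1).
\]
The error depends on $r$, so we let $N\to\infty$ first:
\[
\liminf_{N\to\infty}\frac1N\sum_{n<N}\log W_n(\mu)\ge\frac12\Big(\operatorname{PW}_r+\int\log w\,d\mu_K\Big).
\]
Now let $r\downarrow0$ through non-critical values. Since every $g(c_j)$ is positive, $\operatorname{PW}_r=\sum_j(g(c_j)-r)^+$ increases to $\operatorname{PW}(K)$ by monotone convergence, whether this sum is finite or not. This proves the inequality of Theorem~\ref{thm:szego}, and with $\mu=\mu_K$, $w=1$ that of Theorem~\ref{thm:main}.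

If $W_n(\mu)\le C$ for all $n\ge1$, the average up to $N$ is at most $\frac1N\log W_0(\mu)+\frac{N-1}N\log C$, which tends to $\log C$. Hence $\operatorname{PW}(K)\le2\log C-\int\log w\,d\mu_K<\infty$, and $\operatorname{PW}(K)\le2\log C$ when $\mu=\mu_K$. \qed

No property of the characters $\chi_K^n$ was used. The only trace of them is in the proof of Proposition~\ref{prop:det}: the change of $\tilde g$ along $\Gamma_a$ is $\pm\int_{\Gamma_a}|\nabla g|\,ds=\pm2\pi p_a$, so the numbers $Np_a$ modulo $1$ are the values of $\chi_K^N$ on the loops $\Gamma_a$, and they affect only the rounding errors $e_a$, hence only the term $O(1)$.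

\section{Sets on the real line}\label{sec:real}

Let $K\subset\mathbb{R}$ be regular. The left inequality of Theorem~\ref{thm:real} is the second assertion of Theorem~\ref{thm:main} with $C=\sup_{n\ge1}W_n(\mu_K)$. The right inequality follows from a known estimate for Chebyshev polynomials \cite{CSZ}, which we prove for completeness.

Recall Chebyshev's alternation theorem. For an infinite compact set $K\subset\mathbb{R}$ and $n\ge1$, the monic polynomial $T_n$ of degree $n$ that minimizes $\sup_K|T_n|=:M>0$ has real coefficients, and there are points $x_0<\dots<x_n$ in $K$ with $T_n(x_j)=(-1)^{n-j}M$.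

\begin{proposition}\label{prop:cheb}
If $K\subset\mathbb{R}$ is regular, then $\sup_K|T_n|\le2\kappa^ne^{\operatorname{PW}(K)}$ for all $n\ge1$.
\end{proposition}

\begin{proof}
The plan is to express $\log(M/2\kappa^n)$ as the integral of $ng$ against a measure $\sigma$ that gives each gap of $K$ mass at most $1/n$, and to apply \eqref{eq:gaps}. The measure is a pullback under $T_n$, as in \eqref{eq:pullback}, now of the equilibrium measure of $[-M,M]$.

For $|y|<M$ the polynomial $T_n-y$ changes sign between $x_{j-1}$ and $x_j$, so it has a zero $\xi_j(y)$ in each of the $n$ intervals $J_j=(x_{j-1},x_j)$. These are all of its zeros; they are simple, hence continuous in $y$ by the implicit function theorem. Let $\rho$ be the law of $M\cos\theta$ with $\theta$ uniform on $[0,2\pi]$, and define a probability measure $\sigma$ by $\int f\,d\sigma=\frac1n\sum_{j=1}^n\int f(\xi_j(y))\,d\rho(y)$. It is carried by $\bigcup_jJ_j$, and $\sigma(J_j)=\frac1n$ for each $j$.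

From $2|\cos\alpha-\cos\theta|=|e^{i\theta}-e^{i\alpha}|\,|e^{i\theta}-e^{-i\alpha}|$ and \eqref{eq:circle} we get $\int\log|b-y|\,d\rho(y)=\log\frac M2$ for $b\in[-M,M]$. If $t\in K$, then $T_n(t)\in[-M,M]$ and $\prod_j(t-\xi_j(y))=T_n(t)-y$, so
\[
\int\log|x-t|\,d\sigma(x)=\frac1n\int\log|T_n(t)-y|\,d\rho(y)=\frac1n\log\frac M2 .
\]
Integrate \eqref{eq:potential} against $\sigma$ and exchange the order of integration, which is allowed because $\log|x-t|$ is bounded above on the supports. Since $\mu_K$ is carried by $K$,
\[
\int g\,d\sigma=\frac1n\log\frac M2-\log\kappa .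
\]
Now $\partial\Omega=K$, so $g=0$ on $K$ by regularity. As $x_0,x_n\in K$, every point of $(x_0,x_n)\setminus K$ lies in a bounded gap $G\subset(x_0,x_n)$. Such a gap contains no $x_j$, so it lies in a single $J_j$ and $\sigma(G)\le\frac1n$. By \eqref{eq:gaps},
\[
\log\frac M{2\kappa^n}=n\int g\,d\sigma\le\sum_Gn\,\sigma(G)\max_Gg\le\operatorname{PW}(K).\qedhere
\]
\end{proof}

Since $\mu_K$ is a probability measure on $K$, we have $W_n(\mu_K)\le\|T_n\|_{L^2(\mu_K)}/\kappa^n\le\sup_K|T_n|/\kappa^n\le2e^{\operatorname{PW}(K)}$. This completes the proof of Theorem~\ref{thm:real}. The assumption $K\subset\mathbb{R}$ enters through the alternation theorem, which bounds the mass of $\sigma$ in a gap, and through \eqref{eq:gaps}, which matches gaps with critical points.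

\begin{thebibliography}{9}

\bibitem{Alpan}
G\"okalp Alpan, \emph{Szeg\H{o}'s Condition on Compact subsets of $\mathbb{C}$}, arXiv:1808.05936 (2018).

\bibitem{CSZ}
Christiansen, Simon and Zinchenko, Invent. Math. 208 (2017).

\end{thebibliography}
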